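\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{A nonnegatively curved embedding of the real projective plane in $\mathbb R^4$}


\begin{abstract}
We give an explicit real-analytic embedding $\mathbb RP^2\to\mathbb R^4$ whose induced metric has Gaussian curvature $K\ge 0$, with $K>0$ except at one point, where $K$ vanishes to order $12$. We show that a zero of $K$ is unavoidable for embeddings with $K\ge0$, that order $12$ is the least possible for rotationally symmetric immersions with $K\ge0$, and that no immersion $\mathbb RP^2\to\mathbb R^4$ satisfies $K>|K_N|$ everywhere, where $K_N$ is the normal curvature.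
\end{abstract}

\section{The question and the results}

Florit and Ziller \cite{FZ} pose the following question: is there a smooth immersion $f:\mathbb RP^2\to\mathbb R^4$ whose induced metric has Gaussian curvature $K\ge0$ everywhere?

Among the dimensions of the target, only $4$ leaves the question open after a short argument. For a unit normal vector $\nu$ at a point of an immersed surface, let $A_\nu$ be the shape operator, $\langle A_\nu v,w\rangle=\langle\alpha(v,w),\nu\rangle$, where $\alpha$ is the second fundamental form. At a critical point of the height function $\langle f,\nu\rangle$ of a fixed unit vector $\nu$, this vector is normal to the surface, and the Hessian is $\langle A_\nu\cdot,\cdot\rangle$.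

\emph{In $\mathbb R^3$ the answer is no.} A generic height function on $\mathbb RP^2$ is Morse. It has $c_0\ge1$ minima, $c_2\ge1$ maxima and $c_1$ saddles, and $c_0-c_1+c_2=\chi(\mathbb RP^2)=1$, so $c_1\ge1$. At a nondegenerate saddle $K=\det A_\nu<0$.

\emph{In $\mathbb R^5$, and so in $\mathbb R^n$ for all $n\ge5$, the answer is yes.} The map $x\mapsto xx^{T}$ from the unit sphere $S^2\subset\mathbb R^3$ to the symmetric $3\times3$ matrices of trace $1$ (an affine $5$-space) identifies exactly antipodal points. It is an immersion, because $vx^T+xv^T\ne0$ for $0\neq v\perp x$. It is $SO(3)$-equivariant, so $K$ is constant, and by Gauss--Bonnet the constant is positive.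

In $\mathbb R^4$ the Gauss equation reads $K=\det A_\nu+\det A_{\nu'}$ for an orthonormal normal frame $(\nu,\nu')$. Every generic height function still has a saddle, but the second normal direction may compensate for it. We show that it can.

Write $S^2=\{(u,Z)\in\mathbb C\times\mathbb R:|u|^2+Z^2=1\}$, $\mathbb RP^2=S^2/\{\pm1\}$, $\mathbb R^4=\mathbb C^2$, and let $o=[0:1]$ be the point of $\mathbb RP^2$ with $u=0$. The circle $\{[u:0]\}$ is called the \emph{core circle}.

\begin{theorem}\label{thm:main}
The map
\[
F(u,Z)=\Bigl(\tfrac12|u|^6u^2,\ Z\,u\,\sqrt{1+|u|^2+|u|^4+\dots+|u|^{12}}\Bigr)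
\]
descends to a real-analytic embedding $f:\mathbb RP^2\to\mathbb R^4$. With $\rho=|u|\in[0,1]$, its Gaussian curvature is
\[
K=\frac{7\rho^{12}\,(1+96\rho^{14}-48\rho^{28})}{(1+48\rho^{28})^2}\ \ge 0,
\]
and $K>0$ everywhere except at $o$.
\end{theorem}

So the answer to the question is yes. Two features of the example call for explanation: the flat point, and the exponent $12$.

\begin{theorem}\label{thm:flat}
If $f:\mathbb RP^2\to\mathbb R^4$ is a smooth embedding with $K\ge0$, then the second fundamental form vanishes at some point. In particular no embedding has $K>0$ everywhere, and the example of Theorem~\ref{thm:main} has the least possible number of zeros of $K$ among embeddings with $K\ge0$.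
\end{theorem}

Let $\delta_w[u:Z]=[e^{iw}u:Z]$ be the rotations of $\mathbb RP^2$ about $o$.

\begin{theorem}\label{thm:order}
Let $f:\mathbb RP^2\to\mathbb R^4$ be a smooth immersion with $K\ge0$ such that $f\circ\delta_w=R_w\circ f$ for some continuous homomorphism $R:S^1\to\mathrm{Isom}(\mathbb R^4)$. Then $K=O(d(o,\cdot)^{12})$ at $o$. The exponent $12$ is attained by the map of Theorem~\ref{thm:main}.
\end{theorem}

The last result concerns immersions. The \emph{normal curvature} is $K_N=\langle R^\perp(X,Y)\nu,\nu'\rangle$, where $R^\perp$ is the curvature of the normal bundle and $(X,Y)$, $(\nu,\nu')$ are orthonormal tangent and normal frames. It is defined up to sign, so $|K_N|$ is well defined. By the Ricci equation it is the off-diagonal entry, up to sign, of the skew operator $[A_\nu,A_{\nu'}]$.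

\begin{theorem}\label{thm:KN}
No smooth immersion $f:\mathbb RP^2\to\mathbb R^4$ satisfies $K>|K_N|$ everywhere. In particular, no immersion of $\mathbb RP^2$ into a round $S^3\subset\mathbb R^4$ has $K>0$ everywhere.
\end{theorem}

We do not decide whether a non-embedded immersion with $K>0$ everywhere exists.

Sections~\ref{sec:family}--\ref{sec:KN} prove Theorems~\ref{thm:main}, \ref{thm:order}, \ref{thm:flat} and \ref{thm:KN}, in this order. They can be read independently, with two exceptions: the statements about the example in Theorems~\ref{thm:flat} and~\ref{thm:order} use Theorem~\ref{thm:main}, and Section~\ref{sec:KN} uses the form \eqref{eq:gauss} of the Gauss equation.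

\section{Flattening a rotationally symmetric map}\label{sec:family}

\subsection*{The ansatz}

We look for $F=(a,b):S^2\to\mathbb C^2$ with $F(e^{iw}u,Z)=(e^{2iw}a,e^{iw}b)$. For $F$ to descend to $\mathbb RP^2$ we need $F(-u,-Z)=F(u,Z)$. By equivariance with $w=\pi$ this says that $a$ is even and $b$ is odd in $Z$. In particular $b=0$ on the core circle $Z=0$, where $a$ alone must immerse the circle. We restrict to maps which, in polar form $u=\rho e^{iw}$, are
\begin{equation}\label{eq:polar}
F=(p(\rho)\,e^{2iw},\ \pm q(\rho)\,e^{iw}),\qquad p,q \text{ real},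
\end{equation}
where the sign is that of $Z$. Then $F_\rho=(p'e^{2iw},\pm q'e^{iw})$ and $F_w=(2ip\,e^{2iw},\pm iq\,e^{iw})$ are orthogonal, since in each component one is a real and the other an imaginary multiple of the same unit number. Moreover $|F_w|^2=4p^2+q^2$. We impose the normalization
\begin{equation}\label{eq:norm}
4p^2+q^2=\rho^2 .
\end{equation}
The metric is then $E(\rho)\,d\rho^2+\rho^2\,dw^2$ with $E=p'^2+q'^2$, and by the following lemma $K\ge0$ means that $E$ is nondecreasing.

\begin{lemma}\label{lem:K}
The metric $E(\rho)\,d\rho^2+\rho^2dw^2$, with $E>0$ and $\rho>0$, has curvature $K=\dfrac{E'(\rho)}{2\rho E^2}$.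
\end{lemma}
\begin{proof}
With $dr=\sqrt E\,d\rho$ the metric is $dr^2+\rho^2dw^2$, so $K=-\rho^{-1}\,d^2\rho/dr^2$. Since $d\rho/dr=E^{-1/2}$, we get $d^2\rho/dr^2=-\tfrac12E^{-3/2}E'\cdot E^{-1/2}=-E'/(2E^2)$.
\end{proof}

By \eqref{eq:norm} the only freedom left is $p$. Since $q(1)=0$, we have $p(1)=\pm\tfrac12$, and we choose the positive sign.

\subsection*{The simplest choice, and why it fails}

Take $p=\tfrac12\rho^2$, so $q^2=\rho^2-\rho^4$; this is the polynomial map $(\tfrac12u^2,Zu)$. With $t=\rho^2$ we have $p'^2=t$ and $qq'=\rho(1-2t)$, hence $q'^2=(1-2t)^2/(1-t)$ and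
\[
E=\frac{t(1-t)+(1-2t)^2}{1-t}=\frac{1-3t+3t^2}{1-t}=1-2t+O(t^2).
\]
Thus $E$ first \emph{decreases}, and $K=E_t/E^2\to-2$ at $o$.

The reason is visible at second order. Near $o$ the surface is, to second order, the graph of $u\mapsto\tfrac12u^2$ over $\mathbb C$. The real and imaginary parts of $\tfrac12u^2$ are trace-free quadratic forms, so at $o$ the two corresponding shape operators have negative determinant. The cure is to remove the quadratic term by making $p$ vanish to a higher order $m$ at $o$, while keeping its value at $\rho=1$. How large must $m$ be?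

\subsection*{The family}

For even $m\ge2$ take $p=\tfrac12\rho^m$, so $q^2=\rho^2(1-\rho^{2m-2})$. This is realized by
\[
F_m(u,Z)=\Bigl(\tfrac12|u|^{m-2}u^2,\ Z\,u\,\sqrt{S_m(|u|^2)}\Bigr),\qquad S_m(x)=1+x+\dots+x^{m-2}.
\]
The factor $S_m$ is there because $(1-x)S_m(x)=1-x^{m-1}$ and $Z^2=1-|u|^2$.

\begin{proposition}\label{prop:family}
For every even $m\ge2$, $F_m$ descends to a real-analytic embedding $f_m:\mathbb RP^2\to\mathbb R^4$. With $t=\rho^{2m-2}$, $A=\tfrac{m^2}4-2m$ and $B=\tfrac34m^2$, its curvature is
\begin{equation}\label{eq:Km}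
K=(m-1)\,\rho^{2m-4}\,\frac{1+A+B\,t(2-t)}{(1+At+Bt^2)^2}.
\end{equation}
It satisfies $K\ge0$ everywhere if and only if $m\ge8$.
\end{proposition}

\begin{proof}
\emph{Descent.} Since $m$ is even, $|u|^{m-2}u^2$ is a polynomial in the real coordinates. Since $S_m\ge1$ on $[0,\infty)$, the square root is real-analytic. Clearly $F_m(-u,-Z)=F_m(u,Z)$. Write $F_m=(a,b)$; then
\[
|a|^2=\tfrac14\rho^{2m},\qquad |b|^2=(1-\rho^2)\rho^2S_m(\rho^2)=\rho^2-\rho^{2m}.
\]

\emph{Injectivity.} Since $4|a|^2+|b|^2=\rho^2$, an equality $F_m(u,Z)=F_m(u',Z')$ implies $|u|=|u'|=\rho$. If $\rho=0$, both points are among $(0,\pm1)$, which are antipodal. If $\rho>0$, the first component gives $u^2=u'^2$; replacing $(u',Z')$ by its antipode if necessary, we may assume $u'=u$. The second component then gives $Z'=Z$. So $f_m$ is injective.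

\emph{Immersion.} At $u=0$, $u$ is a local coordinate on $S^2$. The first component vanishes to order $m\ge2$ there, so $dF_m=(0,\pm du)$, which is injective. At $|u|=1$ use coordinates $(Z,w)$ with $u=\sqrt{1-Z^2}\,e^{iw}$. At $Z=0$ we have $\partial\rho/\partial Z=0$, so $F_Z=(0,\sqrt{m-1}\,e^{iw})$ and $F_w=(ie^{2iw},0)$, which are independent. For $0<\rho<1$ use \eqref{eq:polar}: $F_\rho\perp F_w$ and $|F_w|=\rho>0$. Here $p'^2=\tfrac{m^2}4t$, and $qq'=\rho(1-mt)$ gives $q'^2=(1-mt)^2/(1-t)$. Hence
\[
E=\frac{\tfrac{m^2}4t(1-t)+(1-mt)^2}{1-t}=\frac{1+At+Bt^2}{1-t}.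
\]
The middle expression is positive for $0<t<1$, as the first summand of its numerator is. So $f_m$ is an immersion and, being injective on a compact manifold, an embedding.

\emph{Curvature.} We compute
\[
\frac{dE}{dt}=\frac{(A+2Bt)(1-t)+1+At+Bt^2}{(1-t)^2}=\frac{1+A+2Bt-Bt^2}{(1-t)^2},
\]
and $E'(\rho)=(2m-2)\rho^{2m-3}\,dE/dt$. Lemma~\ref{lem:K} gives \eqref{eq:Km} for $0<\rho<1$. The quantity $1+At+Bt^2$ is positive for $0<t<1$, as $E>0$; it is $1$ at $t=0$ and $1+A+B=(m-1)^2$ at $t=1$. So both sides of \eqref{eq:Km} are continuous on $S^2$, and the formula holds for all $\rho\in[0,1]$.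

\emph{Sign.} We have $1+A=-2,-3,-2$ for $m=2,4,6$, so in these cases $K<0$ for small $\rho>0$. If $m\ge8$, then $A=\tfrac14m(m-8)\ge0$, and since $t(2-t)\ge0$ on $[0,1]$ the numerator in \eqref{eq:Km} is at least $1$; so $K\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
This is the case $m=8$, where $A=0$, $B=48$ and $t=\rho^{14}$. The numerator $1+48t(2-t)$ is at least $1$, so $K=0$ only where $\rho=0$, that is, only at $o$.
\end{proof}

\begin{remark}
Gauss--Bonnet confirms the computation. The set $0<\rho<1$ in $\mathbb RP^2$ is covered once by $(\rho,w)\in(0,1)\times[0,2\pi)$ (take $Z>0$), with area element $\sqrt E\,\rho\,d\rho\,dw$. For $m=8$ the function $E=(1+48t^2)/(1-t)$ runs from $1$ to $\infty$, so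
\[
\int_{\mathbb RP^2}K\,dA=2\pi\int_0^1\frac{E'}{2E^{3/2}}\,d\rho=2\pi\bigl[-E^{-1/2}\bigr]_0^1=2\pi=2\pi\chi(\mathbb RP^2).
\]
\end{remark}

\section{Rotational symmetry forces order twelve}\label{sec:order}

In the family above, the condition $1+A\ge0$, that is $m^2\ge4(2m-1)$, decided everything. We now show that the same inequality is forced on every rotationally symmetric immersion with $K\ge0$ for which the component normal to the surface at $o$ vanishes to finite order $m$ at $o$; if the order is infinite, $K$ vanishes to infinite order. The inequality expresses a competition near $o$. Suppose that a component winding $k$ times has size $|c|r^m$ at distance $r$ from $o$. It makes the distance circles longer, through the term $k^2|c|^2r^{2m}$ in the square of their radius; this pushes $K$ down. But it also uses up part of the unit radial speed, which shortens the other component and pushes $K$ up.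

\begin{proof}[Proof of Theorem~\ref{thm:order}]
\emph{Weights.} Translate so that $f(o)=0$, conjugating $R$ accordingly. As $\delta_w$ fixes $o$, every $R_w$ fixes $0$, and $R$ maps the connected group $S^1$ into $SO(4)$. In the coordinate $u/Z$ at $o$, $\delta_w$ is multiplication by $e^{iw}$. Since $df_o$ is injective and equivariant, $df_o(T_o\mathbb RP^2)$ is an invariant plane on which, suitably oriented, $R_w$ is rotation by $w$. On the orthogonal plane $R_w$ is rotation by $kw$ for an integer $k$, and $k\ge0$ after choosing the orientation. So $\mathbb R^4=\mathbb C\oplus\mathbb C$ with $R_w=(e^{ikw},e^{iw})$, and the second factor is $df_o(T_o\mathbb RP^2)$.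

We claim that $k$ is even and $k\ge2$. Since $[-u:0]=[u:0]$, the rotation $\delta_\pi$ fixes the core circle pointwise, and $f$ maps it into the fixed space of $R_\pi=((-1)^k,-1)$. If $k$ is odd, this space is $0$, so $f$ is constant on the core circle. If $k=0$, it is the first factor, on which all $R_w$ act trivially; since the $\delta_w$ act transitively on the core circle, $f$ is again constant there. Both contradict that $f$ is an immersion.

\emph{Expansions at $o$.} The induced metric is invariant under the $\delta_w$. Hence in geodesic polar coordinates $z=re^{iw}$ at $o$,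
\[
g=dr^2+\varphi(r)^2dw^2,\qquad f=(P(r)e^{ikw},\,q(r)e^{iw}),
\]
with $P,q$ complex valued. They are the restrictions of the two components of $f$ to the ray $z=r$, so they are smooth up to $r=0$. A smooth function of $z$ that is multiplied by $e^{ikw}$ under rotation by $w$ has only monomials $z^i\bar z^j$ with $i-j=k$ in its Taylor series. Therefore
\[
P\sim r^k\sum_{j\ge0}c_jr^{2j},\qquad q\sim r\sum_{j\ge0}d_jr^{2j},\qquad |d_0|=1,
\]
the last because $df_o$ is isometric onto the second factor. As Taylor series of smooth functions, they may be differentiated. That $g$ is the induced metric means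
\begin{equation}\label{eq:isom}
|P'|^2+|q'|^2=1,\qquad \varphi^2=k^2|P|^2+|q|^2,\qquad k\,\mathrm{Im}(P'\bar P)+\mathrm{Im}(q'\bar q)=0,
\end{equation}
where the third equation is $\langle f_r,f_w\rangle=0$, as $\mathrm{Re}(P'\,\overline{ikP})=k\,\mathrm{Im}(P'\bar P)$ and likewise for $q$. Finally, $\varphi^2$ is $r^2$ times a smooth positive even function near $r=0$, so $\varphi$ extends to a smooth odd function, and its expansion may be differentiated too. The same reasoning shows that $|q|$ extends to a smooth odd function.

\emph{Case 1: $P=cr^m+O(r^{m+2})$ with $c\ne0$.} Here $m\ge k\ge2$ and $m$ is even. The leading term $m|c|^2r^{2m-1}$ of $P'\bar P$ is real, so $\mathrm{Im}(P'\bar P)=O(r^{2m+1})$, and by \eqref{eq:isom} also $\mathrm{Im}(q'\bar q)=O(r^{2m+1})$. Splitting $q'\bar q/|q|$ into real and imaginary parts gives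
\[
|q'|^2=(|q|')^2+\frac{\mathrm{Im}(q'\bar q)^2}{|q|^2}=(|q|')^2+O(r^{4m}).
\]
With $|q'|^2=1-|P'|^2$ it follows that
\[
(|q|')^2=1-m^2|c|^2r^{2m-2}+O(r^{2m}),\qquad
|q|=r-\frac{m^2|c|^2}{2(2m-1)}r^{2m-1}+O(r^{2m+1});
\]
here we take the positive square root, as $|q|'\to1$, and $m\ge2$ ensures that the squared correction, of order $r^{4m-4}$, is $O(r^{2m})$. Inserting this into $\varphi^2=k^2|P|^2+|q|^2$,
\[
\varphi=r+a\,r^{2m-1}+O(r^{2m+1}),\qquad a=\frac{|c|^2}2\Bigl(k^2-\frac{m^2}{2m-1}\Bigr).
\]
Hence
\[
K=-\frac{\varphi''}{\varphi}=-a(2m-1)(2m-2)\,r^{2m-4}+O(r^{2m-2}).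
\]
Now $K\ge0$ forces $a\le0$, that is, $m^2\ge k^2(2m-1)\ge4(2m-1)$, or $m^2-8m+4\ge0$. The roots are $4\pm2\sqrt3$, the smaller one below $1$ and the larger one above $7$. As $m\ge2$ is even, $m\ge8$, and $K=O(r^{2m-4})=O(r^{12})$.

\emph{Case 2: $P$ vanishes to infinite order at $r=0$.} Then $P'$ does too, and \eqref{eq:isom} gives $\mathrm{Im}(q'\bar q)=O(r^N)$ for every $N$. As before $|q|'=1+O(r^N)$ and $\varphi=r+O(r^N)$ for every $N$, so $K=-\varphi''/\varphi$ vanishes to infinite order.

\emph{Sharpness.} The map of Theorem~\ref{thm:main} is equivariant with $R_w=(e^{2iw},e^{iw})$. At $o$ it has $K=7\rho^{12}(1+o(1))$, and $d(o,\cdot)=\int_0^\rho\sqrt{E(s)}\,ds=\rho(1+o(1))$.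
\end{proof}

\section{A flat point on every embedding}\label{sec:flat}

Let $H=\tfrac12\operatorname{tr}\alpha$ be the mean curvature vector. The trace form of the Gauss equation is
\begin{equation}\label{eq:gauss}
2K=4|H|^2-|\alpha|^2 .
\end{equation}
So where $K\ge0$, the zeros of the section $H$ of the normal bundle $N$ are exactly the points with $\alpha=0$. Zeros of a section can be forced by topology.

Recall that $N$ has an integer Euler number $e(N)$ even though $\mathbb RP^2$ is nonorientable. Since $\mathbb R^4$ is oriented, a local orientation of the surface determines one of $N$. The sign of a transverse zero of a section does not change if both are reversed, and $e(N)$ is the signed count of the zeros of a transverse section. It is $0$ if $N$ has a nowhere zero section.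

\begin{proof}[Proof of Theorem~\ref{thm:flat}]
Suppose that $\alpha$ vanishes nowhere. By \eqref{eq:gauss} and $K\ge0$, $H$ vanishes nowhere, so $e(N)=0$. But Massey \cite{Massey} proved that a closed nonorientable surface of Euler characteristic $\chi$ embedded in $\mathbb R^4$ has $e(N)\in\{2\chi-4,2\chi,\dots,4-2\chi\}$. For $\chi=1$ this says $e(N)=\pm2$, a contradiction. At a point with $\alpha=0$ we have $K=0$ by \eqref{eq:gauss}. So every embedding with $K\ge0$ has at least one zero of $K$, and the example of Theorem~\ref{thm:main} has exactly one.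
\end{proof}

Embeddedness is used only through Massey's theorem.

\section{Immersions with $K>|K_N|$}\label{sec:KN}

\subsection*{The idea on a model}

The normal planes of a surface in $\mathbb R^4$ are described by \emph{two} Gauss maps to $S^2$. We shall see that their Jacobians are $K\mp\kappa$ with $|\kappa|=|K_N|$, so the hypothesis $K>|K_N|$ makes both of them diffeomorphisms when the domain is $S^2$. The two maps are related by a rotation that depends on the point. We shall also see that, once this rotation is taken out, their derivatives agree up to homotopy and a sign.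

The round sphere $x\mapsto x\in\mathbb R^3=\mathrm{Im}\,\mathbb H\subset\mathbb H=\mathbb R^4$ shows how this can happen. Here $K=1$ and $K_N=0$. With the normal frame $\xi=-x$, $\eta=1$, the two Gauss maps defined below are $\gamma_+=\bar\xi\eta=x$ and $\gamma_-=\eta\bar\xi=x$. They coincide, derivatives included. The predicted sign is hidden in the rotation $y\mapsto\xi y\bar\xi$ relating the two maps: it is the rotation by $\pi$ about $x$, which is $-1$ on $x^\perp$. For an immersion of $\mathbb RP^2$ the field $\xi$ is \emph{even} on $S^2$, and this rotation can be deformed away compatibly with the antipodal map. The sign then becomes visible as a $\mathbb Z_2$-invariant, and gives a contradiction.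

\subsection*{The frame}

From here until the end of the proof of the first statement of Theorem~\ref{thm:KN}, suppose that $f:\mathbb RP^2\to\mathbb R^4=\mathbb H$ is a smooth immersion with $K>|K_N|$ everywhere. We lift everything to $S^2\subset\mathbb R^3$ without changing notation. We identify $T_xS^2=x^\perp=T_{-x}S^2$, so that the antipodal map has differential $-1$. ``Even'' and ``odd'' refer to $x\mapsto-x$. With this identification $f$ is even, $df$ is odd, and the metric $g=f^*\langle\cdot,\cdot\rangle$ and $\alpha$ are even.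

Since $K>0$, \eqref{eq:gauss} gives $H\ne0$ everywhere. Put $\xi=H/|H|$, an even unit normal field, and let $L=\xi^\perp\subset N$, a line bundle on $\mathbb RP^2$. Since $T\mathbb RP^2\oplus N$ is trivial and $N=\mathbb R\xi\oplus L$, $w_1(L)=w_1(T\mathbb RP^2)\ne0$. So $L$ is nontrivial, while its pullback to $S^2$ has a unit section $\eta$. This $\eta$ is odd, as otherwise it would descend and trivialize $L$. Consequently
\[
A_\xi \text{ is even},\qquad A_\eta\text{ is odd}.
\]
As $\eta\perp H$, $\operatorname{tr}A_\eta=0$, so $\det A_\eta\le0$. By the Gauss equation $\det A_\xi=K-\det A_\eta>0$, and $\operatorname{tr}A_\xi=2|H|>0$. Hence $A_\xi$ is positive definite. With $\omega(v)=\langle\nabla^\perp_v\xi,\eta\rangle$,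
\begin{equation}\label{eq:weingarten}
d\xi=-df\,A_\xi+\omega\,\eta,\qquad d\eta=-df\,A_\eta-\omega\,\xi .
\end{equation}

\subsection*{The two Gauss maps}

Recall that $\langle y,z\rangle=\mathrm{Re}(\bar yz)=\mathrm{Re}(y\bar z)$ on $\mathbb H$, that unit imaginary quaternions have square $-1$, and that orthogonal imaginary quaternions anticommute. Put
\[
\gamma_+=\bar\xi\eta,\qquad \gamma_-=\eta\bar\xi=Q\gamma_+,\qquad Q(y)=\xi y\bar\xi\quad(y\in\mathbb H).
\]
Both $\gamma_\pm$ are maps $S^2\to S^2\subset\mathrm{Im}\,\mathbb H$ because $\xi\perp\eta$, and both are odd. The map $Q$ restricts to a rotation of $\mathrm{Im}\,\mathbb H$ and depends evenly on $x$. Left multiplication by $\bar\xi$ is an isometry of $\mathbb H$ taking $\xi,\eta$ to $1,\gamma_+$. Hence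
\[
\tau=\bar\xi\,df:\ T_xS^2\to\gamma_+(x)^\perp\subset\mathrm{Im}\,\mathbb H
\]
is an isometry for the metric $g$, and $\tau$ is odd. Right multiplication by $\gamma_+$ rotates $\gamma_+^\perp\subset\mathrm{Im}\,\mathbb H$ by $90^\circ$; let $J$ be the corresponding rotation of $T_xS^2$:
\[
\tau(Jv)=\tau(v)\gamma_+=-\gamma_+\tau(v).
\]
As $\tau$ and $\gamma_+$ are odd, $\tau(v)\gamma_+$ is even, so $J$ is odd.

\begin{lemma}\label{lem:dgamma}
$d\gamma_+=\tau B_+$ and $d\gamma_-=Q\,\tau B_-$, where $B_\pm=\pm JA_\xi-A_\eta$.
\end{lemma}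
\begin{proof}
By \eqref{eq:weingarten}, $\bar\xi\,d\xi=-\tau A_\xi+\omega\gamma_+$ and $\bar\xi\,d\eta=-\tau A_\eta-\omega$. From $\bar\xi=\xi^{-1}$ we have $d\bar\xi=-\bar\xi\,d\xi\,\bar\xi$. So
\[
d\gamma_+=-(\bar\xi\,d\xi)\gamma_++\bar\xi\,d\eta=(\tau JA_\xi+\omega)+(-\tau A_\eta-\omega)=\tau(JA_\xi-A_\eta).
\]
Similarly $d\gamma_-=d\eta\,\bar\xi-\eta\bar\xi\,d\xi\,\bar\xi=Q\bigl(\bar\xi\,d\eta-\gamma_+\bar\xi\,d\xi\bigr)$, and
$\gamma_+\bar\xi\,d\xi=-\gamma_+\tau A_\xi-\omega=\tau JA_\xi-\omega$. Hence $d\gamma_-=Q\,\tau(-A_\eta-JA_\xi)$.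
\end{proof}

The commutator $[A_\xi,A_\eta]$ is skew, so $[A_\xi,A_\eta]=\kappa J$ for a function $\kappa$, and $|\kappa|=|K_N|$ by the Ricci equation.

\begin{lemma}\label{lem:det}
For $s\in[0,1]$, $\det(\pm JA_\xi-sA_\eta)=\det A_\xi+s^2\det A_\eta\mp s\kappa>0$.
\end{lemma}
\begin{proof}
For $2\times2$ matrices $\det(X+Y)=\det X+\det Y+\operatorname{tr}(\operatorname{adj}(X)Y)$. Take $X=\pm JA_\xi$ and $Y=-sA_\eta$. We have $\operatorname{adj}(JA_\xi)=\operatorname{adj}(A_\xi)\operatorname{adj}(J)$ with $\operatorname{adj}(A_\xi)=(\operatorname{tr}A_\xi)I-A_\xi$ and $\operatorname{adj}(J)=-J$. Moreover $\operatorname{tr}(JA_\eta)=0$, because $J$ is skew and $A_\eta$ symmetric. So the mixed term is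
\[
\pm s\operatorname{tr}\bigl(((\operatorname{tr}A_\xi)I-A_\xi)JA_\eta\bigr)=\mp s\operatorname{tr}(A_\xi JA_\eta).
\]
Now $\operatorname{tr}(A_\xi JA_\eta)=\operatorname{tr}(JA_\eta A_\xi)$, and by transposition it also equals $-\operatorname{tr}(A_\eta JA_\xi)=-\operatorname{tr}(JA_\xi A_\eta)$. Averaging, it is $-\tfrac12\operatorname{tr}(J[A_\xi,A_\eta])=-\tfrac12\kappa\operatorname{tr}(J^2)=\kappa$. This proves the formula.

At $s=0$ the value is $\det A_\xi>0$; at $s=1$ it is $K\mp\kappa\ge K-|K_N|>0$. It is concave in $s$ as $\det A_\eta\le0$, so it is positive on $[0,1]$.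
\end{proof}

The case $s=1$, which is where the hypothesis $K>|K_N|$ enters in full, shows that $\gamma_\pm:S^2\to S^2$ are local diffeomorphisms. Since $S^2$ is compact and simply connected, they are diffeomorphisms. The other values of $s$ give a homotopy
\begin{equation}\label{eq:homotopy}
B_\pm\ \simeq\ \pm JA_\xi\ \simeq\ \pm J
\end{equation}
through invertible operators, first $\pm JA_\xi-sA_\eta$ with $s$ decreasing from $1$ to $0$, and then $\pm J((1-s)A_\xi+sI)$ with $s$ increasing from $0$ to $1$. All operators in it are odd, as $A_\xi$ is even while $J$ and $A_\eta$ are odd.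

\subsection*{A $\mathbb Z_2$-invariant}

To compare linear maps between varying planes we complete them to maps of the fixed space $\mathbb R^3=\mathrm{Im}\,\mathbb H$. Consider pairs $(h,\mathcal L)$ consisting of an odd continuous map $h:S^2\to S^2$ and linear isomorphisms $\mathcal L_x:x^\perp\to h(x)^\perp$, continuous and even in $x$. Define $\Lambda(x)\in GL(3,\mathbb R)$ by
\[
\Lambda(x)(v+cx)=\mathcal L_xv+c\,h(x),\qquad v\perp x,\ c\in\mathbb R .
\]
We write $\Lambda(h,\mathcal L)$ for $\Lambda$ when the pair has to be named. Then $\Lambda(-x)=\Lambda(x)$, since $v+cx=v+(-c)(-x)$ and $h$ is odd. So $\Lambda$ is a map $\mathbb RP^2\to GL(3,\mathbb R)$. Each component of $GL(3,\mathbb R)$ deformation retracts, by Gram--Schmidt, to a copy of $SO(3)$ and has fundamental group $\mathbb Z_2$. Let $\Theta(h,\mathcal L)\in\mathbb Z_2$ be $0$ or $1$ according to whether $\Lambda$ is trivial on $\pi_1(\mathbb RP^2)=\mathbb Z_2$ or not. It is invariant under homotopies of pairs. If $h$ is an odd diffeomorphism, then $dh$ is even and $(h,dh)$ is a pair.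

\begin{lemma}\label{lem:theta}
\textup{(a)} $\Theta(h,dh)=0$ for every odd diffeomorphism $h$ of $S^2$.
\textup{(b)} $\Theta(h,-\mathcal L)=\Theta(h,\mathcal L)+1$ for every pair $(h,\mathcal L)$.
\end{lemma}
\begin{proof}
(a) The group $\mathrm{Diff}(\mathbb RP^2)$ is path connected; it is homotopy equivalent to $SO(3)$ (Gramain \cite{Gramain}; see also Epstein \cite{Epstein}). Choose a path in it from the identity to the diffeomorphism of $\mathbb RP^2$ induced by $h$, and lift it to a path $h_s$ of diffeomorphisms of $S^2$ with $h_0=\mathrm{id}$; both $h_s$ and $dh_s$ depend continuously on $s$. The lifts $x\mapsto h_s(-x)$ and $x\mapsto-h_s(x)$ agree at $s=0$, hence for all $s$, so every $h_s$ is odd. The end $h_1$ lifts the same map as $h$, so $h_1=\varepsilon h$ with $\varepsilon=\pm1$. Along the path, $\Lambda(h_s,dh_s)$ is a homotopy from the constant $I$ to $\Lambda(\varepsilon h,\varepsilon\,dh)=\varepsilon\Lambda(h,dh)$. So $\Lambda(h,dh)$ is homotopic to the constant $\varepsilon I$.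

(b) We have $\Lambda(h,-\mathcal L)=\Lambda(h,\mathcal L)\,\Pi$, where $\Pi(x)$ is $1$ on $\mathbb Rx$ and $-1$ on $x^\perp$, i.e.\ the rotation by $\pi$ about $x$. As a rotation of $\mathrm{Im}\,\mathbb H$ it is $y\mapsto xy\bar x$. Take unit imaginary quaternions $x_\phi=\cos\phi\,\mathbf i+\sin\phi\,\mathbf j$, $0\le\phi\le\pi$, which represent the generator of $\pi_1(\mathbb RP^2)$. The loop $\Pi(x_\phi)$ lifts to the path $x_\phi$ in the universal cover $S^3$ of $SO(3)$, which runs from $x_0$ to $-x_0$ and is not closed. So $\Pi$ is nontrivial on $\pi_1$. Classes of loops add under pointwise products in the topological group $GL(3,\mathbb R)$.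
\end{proof}

For $h=\mathrm{id}$, the pairs $(\mathrm{id},\pm\mathrm{id})$ have $\Lambda=I$ and $\Lambda=\Pi$: without antipodal symmetry they could not be told apart on $\pi_1$, because $S^2$ is simply connected.

\subsection*{The contradiction}

\begin{proof}[Proof of Theorem~\ref{thm:KN}]
Since $\xi$ is even, it is a map $\mathbb RP^2\to S^3$, and it is null-homotopic because $\dim\mathbb RP^2<3$. Let $\xi_s$ be a homotopy from $\xi$ to the constant $1$, and put $Q_s(y)=\xi_sy\bar\xi_s$. These are rotations of $\mathrm{Im}\,\mathbb H$, even in $x$, from $Q_0=Q$ to $Q_1=\mathrm{id}$. So $(Q_s\gamma_+,-Q_s\tau J)$ is a homotopy of pairs: $Q_s\gamma_+$ is odd, and $Q_s\tau J$ is even and takes values in $(Q_s\gamma_+)^\perp$. The homotopies \eqref{eq:homotopy} also give homotopies of pairs, because their operators are odd and $\tau$ is odd. With Lemma~\ref{lem:dgamma} we obtain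
\begin{align*}
(\gamma_-,d\gamma_-)&=(Q\gamma_+,\,Q\tau B_-)\simeq(Q\gamma_+,-Q\tau J)\\
&\simeq(\gamma_+,-\tau J)\simeq(\gamma_+,-\tau B_+)=(\gamma_+,-d\gamma_+).
\end{align*}
By Lemma~\ref{lem:theta}(b), $\Theta(\gamma_-,d\gamma_-)=\Theta(\gamma_+,d\gamma_+)+1$. But $\gamma_+$ and $\gamma_-$ are odd diffeomorphisms, so both invariants are $0$ by Lemma~\ref{lem:theta}(a). This contradiction proves that no immersion has $K>|K_N|$ everywhere.

Finally, let $f$ be any immersion of $\mathbb RP^2$ into a round $S^3$. The derivative of the unit normal of $S^3$ along $f$ is a multiple of $df$, so this unit normal is a parallel section of $N$. Hence $K_N=0$, and $K>0$ everywhere would mean $K>|K_N|$ everywhere.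
\end{proof}

\begin{thebibliography}{9}
\bibitem{Epstein} D. B. A. Epstein, Acta Math. 115 (1966).
\bibitem{FZ} Luis A. Florit and Wolfgang Ziller, \emph{Nonnegatively curved Euclidean submanifolds in codimension two}, arXiv:1512.03681 (2015).
\bibitem{Gramain} A. Gramain, Ann. Sci. \'ENS 6 (1973).
\bibitem{Massey} Massey, \emph{Proof of a conjecture of Whitney}, Pacific J. Math. 31 (1969).
\end{thebibliography}

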